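# Uniform Seshadri bounds and the interior of the dual nef cone

## 1. The two theorems

Fix an algebraically closed ground field $\mathbb K$. Let $X$ be a projective variety of dimension $n$ over $\mathbb K$ and let $0\le k\le n$. Write $N_k(X)$ for the finite-dimensional real vector space of $k$-cycles with real coefficients modulo numerical equivalence, and $N^k(X)=N_k(X)^\vee$ for its dual, with pairing $\alpha\cdot Z$. Let $\mathrm{Eff}_k(X)\subset N_k(X)$ be the closure of the cone generated by the classes of effective $k$-cycles, and let $\mathrm{Nef}^k(X)\subset N^k(X)$ be its dual cone, the set of $\alpha$ with $\alpha\cdot Z\ge0$ for all $Z\in\mathrm{Eff}_k(X)$. For $\alpha\in \mathrm{Nef}^k(X)$ and a closed point $x$ put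
$$\varepsilon(\alpha;x)=\inf\left\{\frac{\alpha\cdot V}{\mathrm{mult}_xV}\ :\ V\subseteq X\text{ a }k\text{-dimensional subvariety through }x\right\}.$$

We say that the *Seshadri criterion* holds for $X$ and $k$ if every $\alpha\in\mathrm{Nef}^k(X)$ for which there is $\varepsilon>0$ with $\varepsilon(\alpha;x)\ge\varepsilon$ for all $x\in X$ lies in the strict interior of $\mathrm{Nef}^k(X)$. The question whether it always holds comes from Mihai Fulger, "Seshadri constants for curve classes", arXiv:1707.07347 (2017). The answer is no, and one can say exactly for which pairs $(n,k)$ it fails.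

**Theorem A.** Let $E$ be an elliptic curve over an algebraically closed field and $X=E^4$. There are nef real divisor classes $N,M$ on $X$ such that $\alpha:=N\cdot M\in\mathrm{Nef}^2(X)$ satisfies $\varepsilon(\alpha;x)\ge\varepsilon$ for all $x$, for some $\varepsilon>0$, but $\alpha$ is not in the interior of $\mathrm{Nef}^2(X)$.

**Theorem B.** Fix an algebraically closed field and $0\le k\le n$.

1. If $k\in\{0,1,n-1,n\}$, the Seshadri criterion holds for every projective variety of dimension $n$.
2. If $2\le k\le n-2$, it fails for some smooth projective variety of dimension $n$.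

The smallest pair in part 2 is $(n,k)=(4,2)$, and Theorem A is that case. The criterion compares two ways of measuring a subvariety $V$: its multiplicity at a point, and its degree. The next section makes this precise. After that we compute small examples, prove Theorem A, propagate the counterexample, and finally prove the criterion for $k=1$ and $k=n-1$.

## 2. Degree against multiplicity

**Numerical equivalence.** We follow Fulton, *Intersection Theory*, Ch. 19: a $k$-cycle is $\equiv0$ if all weight-$k$ polynomials in Chern classes of vector bundles on $X$ vanish on it. The $k$-cycles with integral coefficients modulo $\equiv$ form a lattice $L$ of finite rank, and $N_k(X)=L\otimes\mathbb R$. Chern polynomials give integral functionals on $L$ with common kernel $0$, so they span $N^k(X)$ over $\mathbb R$. On smooth $X$ this is the usual numerical equivalence (pairing with cycles of complementary dimension), and then $N_k(X)=N^{n-k}(X)$. For $k=1$ the first Chern class of a bundle is that of its determinant, so $N^1(X)$ is the space of classes of $\mathbb R$-Cartier divisors.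

For a morphism $g:X'\to X$ of projective varieties the projection formula $g^*\alpha\cdot Z=\alpha\cdot g_*Z$ shows that $g_*$ is defined on $N_k$ and that $g^*$ is defined on $N^k$. A product of $k$ classes in $N^1(X)$ defines an element of $N^k(X)$. If the factors are nef, the product is nonnegative on every subvariety (Kleiman), hence lies in $\mathrm{Nef}^k(X)$.

*Example.* On $\mathbb P^n$ we have $N_k=\mathbb R$, spanned by the class of a linear space, $\mathrm{Eff}_k$ is a half-line, and every nef class is $\alpha=tH^k$ with $t\ge0$. It is interior if and only if $t>0$.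

**Multiplicity.** For a variety $V$ of dimension $d$ and a closed point $x\in V$ with local ring $(\mathcal O,\mathfrak m)$, the number $\mathrm{mult}_xV$ is defined by $\mathrm{length}(\mathcal O/\mathfrak m^j)=\mathrm{mult}_xV\cdot\frac{j^d}{d!}+O(j^{d-1})$. It is a positive integer, equal to $1$ at smooth points; a nodal plane cubic has multiplicity $2$ at its node. We extend it linearly to cycles, with $\mathrm{mult}_xV=0$ if $x\notin V$. For an effective Cartier divisor $D$ on $V$, the number $\mathrm{mult}_x[D]$ is the multiplicity of the local ring $\mathcal O_{D,x}$, because all components of $D$ have dimension $d-1$ and Hilbert–Samuel multiplicity is additive over them with lengths as weights.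

**(M1)** *If $\dim V\ge1$, $x\in V$ and $D$ is an effective Cartier divisor on $V$ through $x$, then $\mathrm{mult}_x[D]\ge\mathrm{mult}_xV$.*

*Proof.* Let $h\in\mathfrak m$ be a local equation of $D$. Multiplication by $h$ gives a map $\mathcal O/\mathfrak m^{j-1}\to\mathcal O/\mathfrak m^j$ with cokernel $\mathcal O/(\mathfrak m^j+h\mathcal O)$. Hence the length of this cokernel is at least $\mathrm{length}(\mathcal O/\mathfrak m^j)-\mathrm{length}(\mathcal O/\mathfrak m^{j-1})$. The difference grows like $\mathrm{mult}_xV\cdot j^{d-1}/(d-1)!$, since for large $j$ the length is a polynomial in $j$. $\square$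

**(M2)** *If $A$ is very ample and $\dim V=d$, then $A^d\cdot V\ge\mathrm{mult}_xV$ for all $x\in V$* (Fulton, Cor. 12.4).

*Proof.* Induct on $d$. If $d=0$, both sides are $1$. If $d\ge1$, there is a member of $|A|$ through $x$ not containing $V$; let $D$ be its restriction to $V$. Then $A^d\cdot V=A^{d-1}\cdot[D]$. By induction on the components through $x$, and nonnegativity on the others, this is at least $\mathrm{mult}_x[D]$, and (M1) finishes. $\square$

The next lemma says that degree controls all of $\mathrm{Eff}_k$. It turns "interior" into an inequality on subvarieties.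

**Lemma 1.** Let $H$ be very ample on $X$.

1. There are a norm on $N_k(X)$ and a constant $C$ with $\|Z\|\le C\,H^k\cdot Z$ for all $Z\in\mathrm{Eff}_k(X)$.
2. $H^k$ is in the interior of $\mathrm{Nef}^k(X)$, and $\{Z\in\mathrm{Eff}_k(X):H^k\cdot Z=1\}$ is compact.
3. $\alpha\in N^k(X)$ is in the interior of $\mathrm{Nef}^k(X)$ if and only if there is $\eta>0$ with $\alpha\cdot V\ge\eta\,H^k\cdot V$ for all $k$-dimensional subvarieties $V$.

*Proof* (cf. Fulger–Lehmann, "Positive cones of dual cycle classes").

**Step 1: reduce to globally generated bundles.** The space $N^k(X)$ is spanned by monomials in Chern classes. For a bundle $G$, each $c_i(G)$ is a polynomial in $H$ and the Chern classes of $G(m)$, and $G(m)$ is globally generated for $m\gg0$. So $N^k(X)$ is spanned by weight-$k$ monomials in $H$ and in Chern classes of globally generated bundles. Here $H=c_1(\mathcal O(1))$ is itself of this kind.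

**Step 2: bound each factor by a power of $H$.** Let $F$ be globally generated. For $m\gg0$ there is a surjection $\mathcal O^{\oplus r}\to F^\vee(m)$. Dualize and twist by $\mathcal O(m)$ to get an exact sequence of bundles
$$0\to F\to\mathcal O(m)^{\oplus r}\to Q\to0 ,$$
where $Q$ is globally generated as a quotient of $\mathcal O(m)^{\oplus r}$. Thus $c(F)c(Q)=(1+mH)^r$, that is,
$$\sum_{a+b=i}c_a(F)c_b(Q)=\binom ri m^iH^i .$$
Chern classes of globally generated bundles send effective cycles to classes of effective cycles (Fulton, Ex. 12.1.7). So if we apply this identity to an effective cycle, together with any further Chern classes of globally generated bundles, every term on the left is nonnegative. The term $a=i$, $b=0$ gives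
$$0\le R\,c_i(F)\cdot Z\le\binom ri m^i\,R\,H^i\cdot Z$$
for every effective cycle $Z$ and every monomial $R$ in Chern classes of globally generated bundles, of the right weight.

**Step 3: conclude.** Replacing the factors of a monomial one at a time, we find for each of our spanning monomials, hence for each $P\in N^k(X)$, a constant $C_P$ with $|P\cdot V|\le C_P\,H^k\cdot V$ for all $V$. Let $P_1,\dots,P_\rho$ be a basis of $N^k(X)$ and $\|Z\|=\max_i|P_i\cdot Z|$. Then $\|[V]\|\le C\,H^k\cdot V$ for all $V$, and part 1 follows by the triangle inequality and passage to the closure. The slice in part 2 is therefore closed and bounded. If $\beta\in N^k(X)$ has dual norm less than $1/C$, then $(H^k+\beta)\cdot Z\ge H^k\cdot Z-\|\beta\|\,\|Z\|\ge0$ on $\mathrm{Eff}_k(X)$, so $H^k$ is interior. For part 3: if $\alpha$ is interior, then $\alpha-\eta H^k$ is nef for small $\eta>0$. Conversely, if $\alpha-\eta H^k$ is nonnegative on all $V$, it is nef, and $\alpha=(\alpha-\eta H^k)+\eta H^k$ is the sum of a nef class and an interior class, hence interior. $\square$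

So the interior condition reads
$$\alpha\cdot V\ \ge\ \eta\,(H^k\cdot V)\quad\text{for all }V, \tag{1}$$
and the Seshadri condition reads
$$\alpha\cdot V\ \ge\ \varepsilon\,\mathrm{mult}_xV\quad\text{for all }V\text{ and all }x\in V. \tag{2}$$
By (M2), (1) implies (2) with $\varepsilon=\eta$. The converse asks to recover degree from multiplicity.

The obvious attempt goes as follows. If (1) fails for every $\eta$, there are $V_i$ with $\alpha\cdot V_i<\frac1i d_i$, where $d_i=H^k\cdot V_i$. Condition (2) at any point of $V_i$ gives $\alpha\cdot V_i\ge\varepsilon$, so $d_i>i\varepsilon\to\infty$. One would like a point where $\mathrm{mult}_xV_i$ is comparable to $d_i$, but the $V_i$ may all be smooth, and then (2) says no more than $\alpha\cdot V_i\ge\varepsilon$. To go on, one must trade $V_i$ for another cycle of nearby class that is very singular somewhere. When $k=n-1$ this can be done by counting sections, and Section 7 does it. Theorem A is built on a situation where nothing of the sort is possible.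

## 3. Small cases by hand: $k\in\{0,n\}$, rational surfaces, and $E\times E$

**The cases $k=0$ and $k=n$ of Theorem B(1).** Here $N_k(X)=\mathbb R$ is spanned by the class of a point, respectively by $[X]$, and $\mathrm{Eff}_k(X)$ is the half-line it generates. The hypothesis gives $\alpha\cdot[\mathrm{pt}]>0$, respectively $\alpha\cdot[X]\ge\varepsilon\,\mathrm{mult}_xX>0$, so $\alpha$ is interior. $\blacksquare$

**$\mathbb P^n$.** For $\alpha=tH^k$ we have $\alpha\cdot V=t\deg V\ge t\,\mathrm{mult}_xV$ with equality for linear spaces, so $\varepsilon(\alpha;x)=t$.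

**$\mathbb P^1\times\mathbb P^1$, $k=1$.** Let $f_1,f_2$ be the two ruling classes and $\alpha=af_1+bf_2$ with $a,b\ge0$. A curve of class $f_1$ has $\alpha$-degree $b$, one of class $f_2$ has $\alpha$-degree $a$. Any other curve $V\ni x$ meets each ruling line through $x$ properly, so $f_i\cdot V\ge\mathrm{mult}_xV$ by (M1), and $\alpha\cdot V\ge(a+b)\,\mathrm{mult}_xV$. Hence $\varepsilon(\alpha;x)=\min(a,b)$, positive exactly in the interior.

**$S=E\times E$.** The boundary of the nef cone now has irrational rays, and the computation below is used throughout Section 4. For $a,b\in\mathbb Z$ let $u_{a,b}:S\to E$, $(p,q)\mapsto ap+bq$, and let $D_{a,b}\in N^1(S)$ be the class of $u_{a,b}^*\mathcal O([0])$. It is nef, being a pullback of a nef class.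

*$D_{a,b}$ is quadratic in $(a,b)$.* Put $q(u)=u^*\mathcal O([0])$ for a homomorphism $u:S\to E$. The theorem of the cube says that $\langle u,v\rangle:=q(u+v)-q(u)-q(v)$ is biadditive, and $q(-u)=q(u)$ because $[0]$ is symmetric. From $0=q(u-u)=2q(u)+\langle u,-u\rangle$ we get $\langle u,u\rangle=2q(u)$. Then $q((a+1)u)=q(au)+q(u)+2a\,q(u)$ gives $q(au)=a^2q(u)$ by induction. Therefore
$$D_{a,b}=a^2f_1+b^2f_2+ab\,g,\qquad f_1=D_{1,0},\quad f_2=D_{0,1},\quad g=D_{1,1}-f_1-f_2. \tag{3}$$

*Intersection numbers.* $f_1,f_2,D_{1,1}$ are the classes of $\{0\}\times E$, $E\times\{0\}$ and $\{p+q=0\}$. Each is a fibre of a morphism to $E$, so it has self-intersection $0$; any two meet transversally in one point. Hence $gf_1=gf_2=0$, and $0=D_{1,1}^2=2+g^2$ gives $g^2=-2$. Use (3) to define $D_{a,b}$ for real $a,b$. Then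
$$D_{a,b}\cdot D_{c,d}=a^2d^2+b^2c^2-2abcd=(ad-bc)^2. \tag{4}$$
For rational $(a,b)$ the class $D_{a,b}$ is zero or a positive multiple of an integral one, hence nef; by continuity $D_{a,b}$ is nef for all real $(a,b)$.

*A boundary class.* Let $\tau=\frac{1+\sqrt5}2$, so $\tau^2=\tau+1$, and put $\theta_+=D_{\tau,1}$. By (4), $\theta_+^2=0$ and $\theta_+\cdot D_{a,b}=(\tau b-a)^2>0$ for all integral $(a,b)\ne(0,0)$. Does $\theta_+$ satisfy (2)? Take consecutive Fibonacci numbers $(a,b)=(F_{m+1},F_m)$. They are coprime, so $u_{a,b}$ is a coordinate of an automorphism of $S$ in $SL_2(\mathbb Z)$, and its fibres are smooth irreducible curves of class $D_{a,b}$, one through each point. From $F_{m+1}-\tau F_m=(-1/\tau)^m$ we get $\theta_+\cdot D_{F_{m+1},F_m}=\tau^{-2m}\to0$. So $\varepsilon(\theta_+;x)=0$ for every $x$: the class $\theta_+$ is no counterexample.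

## 4. A class on $E^4$ fixed by a hyperbolic automorphism

### 4.1. Why an eigenclass with eigenvalue $1$

The Fibonacci curves are an orbit. Let
$$\sigma:S\to S,\qquad\sigma(p,q)=(2p+q,\;p+q),$$
an automorphism (determinant $1$). From $u_{a,b}\circ\sigma=u_{2a+b,a+b}$ we get $\sigma^*D_{a,b}=D_{2a+b,a+b}$ for integers, hence for all reals, since both sides are polynomial in $(a,b)$. Set
$$\theta_+=D_{\tau,1},\qquad\theta_-=D_{1,-\tau},\qquad\Lambda=\tau^4>1 .$$
Since $(2\tau+1,\tau+1)=\tau^2(\tau,1)$ and $(2-\tau,1-\tau)=\tau^{-2}(1,-\tau)$, and since $D_{\lambda a,\lambda b}=\lambda^2D_{a,b}$,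
$$\sigma^*\theta_+=\Lambda\theta_+,\qquad\sigma^*\theta_-=\Lambda^{-1}\theta_-. \tag{5}$$
By (3) and (4),
$$\theta_\pm^2=0,\qquad c:=\theta_+\theta_-=(\tau^2+1)^2>0,\qquad\theta_++\theta_-=(\tau^2+1)(f_1+f_2). \tag{6}$$

Automorphisms preserve multiplicities. Suppose $\phi$ is an automorphism of an abelian variety and $\phi^*\alpha=\lambda\alpha$. Then $\alpha\cdot\phi^j(V)=\lambda^j\,\alpha\cdot V$, while a translate of $\phi^j(V)$ passes through any given $x$ with the same class and multiplicity at least $1$. If $\lambda\neq1$, letting $j\to\pm\infty$ shows $\varepsilon(\alpha;x)=0$. So an eigenclass that satisfies (2) must have $\lambda=1$. If $\lambda=1$ the orbit causes no trouble for (2), while degrees may still grow along it and destroy (1).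

On $S$ there is no candidate among divisors. If $\sigma^*y=y$, then $y\cdot\theta_+=\sigma^*y\cdot\sigma^*\theta_+=\Lambda\,y\cdot\theta_+$, so $y\cdot\theta_+=0$, and likewise $y\cdot\theta_-=0$. Hence $y\cdot(\theta_++\theta_-)=0$, with $\theta_++\theta_-$ ample, and a nef $y$ must be zero. An invariant class arises as a product of an expanded and a contracted nef class, and to have room for such a product to be nonzero but degenerate in codimension $2$ we go to $S\times S$.

### 4.2. Proof of Theorem A

**Step 1: the classes $N$ and $M$.** On $X=S\times S=E^4$ with projections $p_1,p_2:X\to S$, put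
$$\phi=\sigma\times\sigma,\qquad N=p_1^*\theta_++p_2^*\theta_+,\qquad M=p_1^*\theta_-+p_2^*\theta_- .$$
These are nef, and $\phi^*N=\Lambda N$, $\phi^*M=\Lambda^{-1}M$ by (5), because $p_i\circ\phi=\sigma\circ p_i$. By (6), $N+M=(\tau^2+1)\sum_{i=1}^4e_i$, where $e_i$ is the pullback of $[0]$ from the $i$-th factor. The class $A:=3\sum e_i$ is very ample, because a degree-$3$ divisor on $E$ is very ample (then use the Segre embedding). Since $\theta_\pm^2\equiv0$,
$$N^2=2\,p_1^*\theta_+\,p_2^*\theta_+,\quad M^2=2\,p_1^*\theta_-\,p_2^*\theta_-,\quad N^3\equiv0,\quad N^2M^2=4c^2>0. \tag{7}$$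
Let $\alpha=N\cdot M\in\mathrm{Nef}^2(X)$. It satisfies $\phi^*\alpha=\alpha$.

**Step 2: $\alpha$ is not interior.** We exhibit a class in $\mathrm{Eff}_2(X)$ on which $\alpha$ vanishes. The nef class $N$ is a limit of ample $\mathbb Q$-classes $N_j$, and $N_j^2$ is a positive multiple of the class of an effective cycle, namely an intersection of two general members of a very ample system. Hence $Z:=N^2\in\mathrm{Eff}_2(X)$. For every $t>0$, (7) gives
$$(\alpha-tM^2)\cdot Z=N^3M-tN^2M^2=-4tc^2<0,$$
so $\alpha-tM^2\notin\mathrm{Nef}^2(X)$. As $t\to0$ this shows that $\alpha$ is not in the interior.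

*The same thing on an orbit.* Let $V_0=\{0\}\times E\times\{0\}\times E$, whose class is $p_1^*f_1\,p_2^*f_1$. By (4), $\theta_+f_1=1$ and $\theta_-f_1=\tau^2$. So $N^2\cdot V_0=2$, $M^2\cdot V_0=2\tau^4$ and $NM\cdot V_0=2\tau^2$. The smooth surfaces $\phi^j(V_0)$ all have $\alpha\cdot\phi^j(V_0)=2\tau^2$, while $N^2\cdot\phi^j(V_0)=2\Lambda^{2j}$, so their degrees tend to infinity. This contradicts (1) directly.

**Step 3: the plan for the Seshadri bound.** Let $V$ be a surface and $x\in V$. Multiplicity is constant along the orbit $\phi^j(V)$, so (M2) bounds it by the *smallest* degree in the orbit. We show that $\alpha\cdot V$ is, up to a constant, at least that smallest degree. To interpolate between the integers $j$, for $s>0$ let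
$$H_s=sN+s^{-1}M .$$
Pulling back by $\phi$ multiplies $s$ by $\Lambda$, so $s\in[1,\Lambda]$ is a fundamental domain, and it is compact.

**Step 4: a bound on the fundamental domain.** Put $\eta=(\tau^2+1)/(3\Lambda)$, so that $\eta A=\Lambda^{-1}(N+M)$. For $r\in[1,\Lambda]$,
$$H_r-\eta A=(r-\Lambda^{-1})N+(r^{-1}-\Lambda^{-1})M$$
is nef, since both coefficients are $\ge0$. Hence for every surface $W\subset X$ and $y\in W$,
$$(H_r^2-\eta^2A^2)\cdot W=(H_r-\eta A)(H_r+\eta A)\cdot W\ge0,$$
and (M2) gives $H_r^2\cdot W\ge\eta^2A^2\cdot W\ge\eta^2\,\mathrm{mult}_yW$.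

**Step 5: transport to all $s$.** Write $s=\Lambda^jr$ with $j\in\mathbb Z$, $r\in[1,\Lambda]$. Then $(\phi^j)^*H_r=\Lambda^jrN+\Lambda^{-j}r^{-1}M=H_s$. So for every surface $V$ and $x\in V$,
$$H_s^2\cdot V=H_r^2\cdot\phi^j(V)\ge\eta^2\,\mathrm{mult}_{\phi^j(x)}\phi^j(V)=\eta^2\,\mathrm{mult}_xV .$$

**Step 6: optimize in $s$.** Step 5 says $s^2\,N^2\cdot V+2\,NM\cdot V+s^{-2}M^2\cdot V\ge\eta^2\,\mathrm{mult}_xV$ for all $s>0$. For $a,b\ge0$ we have $\inf_{s>0}(s^2a+s^{-2}b)=2\sqrt{ab}$: take $s^4=b/a$ if $a,b>0$, and let $s\to0$ or $s\to\infty$ if $b=0$ or $a=0$. All our numbers are $\ge0$, so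
$$2\,NM\cdot V+2\sqrt{(N^2\cdot V)(M^2\cdot V)}\ \ge\ \eta^2\,\mathrm{mult}_xV. \tag{8}$$

**Step 7: absorb the square root.** We claim $(NM\cdot V)^2\ge(N^2\cdot V)(M^2\cdot V)$. Pull $N$ and $M$ back to a resolution $V'$ of $V$, which exists in all characteristics (Abhyankar, Lipman); the pullbacks are nef and the three numbers do not change. If the right side is $0$ there is nothing to prove. Otherwise $N^2>0$ on $V'$. By the Hodge index theorem the intersection form on $N^1(V')$ has signature $(1,\rho-1)$, so it is not positive definite on the span of $N$ and $M$ if they are independent. That span contains the positive vector $N$, so its Gram determinant $N^2M^2-(NM)^2$ is $\le0$. If $N,M$ are dependent, the determinant is $0$. This proves the claim, and (8) becomes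
$$4\,\alpha\cdot V\ \ge\ \eta^2\,\mathrm{mult}_xV .$$
Thus $\varepsilon(\alpha;x)\ge\eta^2/4>0$ for all $x\in X$. $\blacksquare$

For $V_0$ above the claim of Step 7 is an equality: $(2\tau^2)^2=2\cdot2\tau^4$.

## 5. Counterexamples for all $2\le k\le n-2$ by products with $\mathbb P^1$

To multiply by $\mathbb P^1$ repeatedly we carry along slightly more than a counterexample.

**Definition.** A *datum* for $(m,k)$, where $k\ge2$, is a tuple $(Y,k,\alpha,Z,A)$ with $\dim Y=m$ such that

* $Y$ is smooth projective and $A$ is very ample on $Y$;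
* $\alpha\in N^k(Y)$ is a nonnegative combination of products of nef divisor classes;
* for some $\varepsilon>0$, $\alpha\cdot V\ge\varepsilon\,\mathrm{mult}_yV$ for all $k$-dimensional subvarieties $V\ni y$;
* $Z\in\mathrm{Eff}_k(Y)$, $A^k\cdot Z>0$ and $\alpha\cdot Z=0$.

A datum is a counterexample for $(m,k)$: with $\beta=-A^k$ we have $(\alpha+t\beta)\cdot Z<0$ for all $t>0$, so $\alpha$ is not interior. Section 4 gives a datum for $(4,2)$ with $Z=N^2$. Indeed $A$ is a positive multiple of $N+M$, so $A^2\cdot N^2$ is a positive multiple of $N^4+2N^3M+N^2M^2=N^2M^2>0$, and $\alpha\cdot Z=N^3M=0$.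

Given a datum with $\dim Y=m$, let $X=Y\times\mathbb P^1$, let $h$ be the class of a fibre $Y_t=Y\times\{t\}$, and put $A'=A+h$, which is very ample. Classes pulled back from $Y$ keep their letter. Note $h^2=0$ and $h|_{Y_t}=0$. We use one observation repeatedly: if $V\subset X$ is a subvariety with $x\in V\cap Y_t$ and $V\not\subset Y_t$, then $V\cap Y_t$ is an effective Cartier divisor on $V$ through $x$, so $h\cdot V=[V\cap Y_t]$ and, by (M1), $\mathrm{mult}_x[V\cap Y_t]\ge\mathrm{mult}_xV$.

**Step (a): from $(m,k)$ to $(m+1,k)$.** Take $\alpha'=\alpha+hA^{k-1}$ and $Z'=i_*Z$, where $i:Y=Y_t\hookrightarrow X$ for some $t$. Then $Z'\in\mathrm{Eff}_k(X)$, and since $h|_{Y_t}=0$ we get $\alpha'\cdot Z'=\alpha\cdot Z=0$ and $A'^k\cdot Z'=A^k\cdot Z>0$. Let $V\ni x$ have dimension $k$, with $x\in Y_t$.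

* If $V\subset Y_t$, then $\alpha'\cdot V=\alpha\cdot V\ge\varepsilon\,\mathrm{mult}_xV$.
* Otherwise $\alpha\cdot V\ge0$, and therefore $\alpha'\cdot V\ge A^{k-1}\cdot[V\cap Y_t]\ge\mathrm{mult}_x[V\cap Y_t]\ge\mathrm{mult}_xV$. The middle inequality is (M2) on the components through $x$ and nonnegativity on the others.

So the bound holds with constant $\min(\varepsilon,1)$.

**Step (b): from $(m,k)$ to $(m+1,k+1)$.** Take $\alpha'=h\alpha+A^{k+1}$ and $Z'=Z\times\mathbb P^1=pr_Y^*Z$. Flat pullback respects numerical equivalence here, because $X$ and $Y$ are smooth and $\deg(W\cdot pr_Y^*Z)=\deg(pr_{Y*}W\cdot Z)$; it is linear and sends effective cycles to effective cycles, so $Z'\in\mathrm{Eff}_{k+1}(X)$. Since $pr_{Y*}Z'=0$ for dimension reasons, $A^{k+1}\cdot Z'=0$. Since $h\cap Z'=i_*Z$, we get $\alpha'\cdot Z'=\alpha\cdot Z=0$. As $h^2=0$,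
$$A'^{k+1}\cdot Z'=A^{k+1}\cdot Z'+(k+1)\,hA^k\cdot Z'=(k+1)A^k\cdot Z>0 .$$
Let $V\ni x$ have dimension $k+1$, with $x\in Y_t$.

* If $V\subset Y_t$, then $\alpha'\cdot V\ge A^{k+1}\cdot V\ge\mathrm{mult}_xV$ by (M2).
* Otherwise $\alpha'\cdot V\ge\alpha\cdot[V\cap Y_t]\ge\varepsilon\,\mathrm{mult}_x[V\cap Y_t]\ge\varepsilon\,\mathrm{mult}_xV$, using the bound of the given datum on the $k$-dimensional components in $Y_t\cong Y$.

In both steps $\alpha'$ is again a nonnegative combination of products of nef divisor classes, so we have a new datum. Starting from $(4,2)$, apply (b) $k-2$ times to reach $(k+2,k)$, then (a) $n-k-2$ times to reach $(n,k)$. This covers every $2\le k\le n-2$ and proves Theorem B(2). $\blacksquare$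

## 6. Divisor classes: the criterion for $k=1$

Let $n\ge1$, let $\alpha\in\mathrm{Nef}^1(X)$ satisfy $\varepsilon(\alpha;x)\ge\varepsilon>0$ for all $x$, and let $H$ be very ample on $X$. By Lemma 1(3) we must find $\eta>0$ with $\alpha\cdot C\ge\eta\,H\cdot C$ for all curves $C$.

**Step 1: $\alpha^d\cdot W\ge\varepsilon^d$ for every subvariety $W$ of dimension $d\ge1$.** If $d=1$, use the hypothesis at a smooth point of $W$. Let $d\ge2$, and let $\pi:W'\to W$ be the blow-up of a smooth point $x$ of $W$, with exceptional divisor $F\cong\mathbb P^{d-1}$. We check that $\pi^*\alpha-\varepsilon F$ is nef. A curve $C'\not\subset F$ is the strict transform of $C=\pi(C')$, and $F\cdot C'=\mathrm{mult}_xC$. So $(\pi^*\alpha-\varepsilon F)\cdot C'=\alpha\cdot C-\varepsilon\,\mathrm{mult}_xC\ge0$, by the hypothesis if $x\in C$ and by nefness if not. On curves in $F$ the class $\pi^*\alpha$ is trivial and $-F|_F$ is the hyperplane class. Being nef, the class has nonnegative top self-intersection. Since $\pi^*\alpha|_F$ is trivial and $F^d=(-1)^{d-1}$,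
$$0\le(\pi^*\alpha-\varepsilon F)^d=\alpha^d\cdot W+(-\varepsilon)^dF^d=\alpha^d\cdot W-\varepsilon^d .$$

If $\alpha$ is a rational class, we can stop: Step 1 and the Nakai–Moishezon criterion show that $\alpha$ is ample, so (1) holds. For a real class this does not apply directly. One would have to replace $\alpha$ by rational classes slightly *smaller* than $\alpha$ and keep the positivity on all $W$ at once, but the lower bound $\varepsilon^d$ does not grow with the degree of $W$. We therefore subtract a multiple of $H$ on one $W$ at a time. The tool is Siu's criterion (Lazarsfeld, *Positivity I*, Thm 2.2.15); here is the part we need, with a proof valid in all characteristics.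

**Lemma 2.** Let $W$ be a projective variety of dimension $d\ge2$ and let $\beta,\gamma\in N^1(W)$ be rational ample classes with $\beta^d>d\,\beta^{d-1}\gamma$. Then some positive multiple of $\beta-\gamma$ is the class of an effective Cartier divisor.

*Proof.* Both sides of the inequality scale in the same way, so we may assume that $\beta,\gamma$ are classes of line bundles $\mathcal B,\mathcal G$ with $\mathcal B$ ample and $\mathcal G$ very ample. Let $T$ be the divisor of a nonzero section of $\mathcal G$, and let $s'\in H^0(W,\mathcal G)$ vanish at none of the finitely many associated points of $T$. Multiplication by $s'^{\,j}$ gives an injection of $H^0(T,\mathcal B^m\mathcal G^{-j}|_T)$ into $H^0(T,\mathcal B^m|_T)$. The exact sequences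
$$0\to\mathcal B^m\mathcal G^{-(j+1)}\to\mathcal B^m\mathcal G^{-j}\to\mathcal B^m\mathcal G^{-j}|_T\to0,\qquad0\le j<m,$$
therefore give
$$h^0(W,\mathcal B^m\mathcal G^{-m})\ \ge\ h^0(W,\mathcal B^m)-m\,h^0(T,\mathcal B^m|_T).$$
By Serre vanishing and asymptotic Riemann–Roch the right side is
$$\frac{\beta^d}{d!}m^d-m\cdot\frac{\beta^{d-1}\gamma}{(d-1)!}m^{d-1}+O(m^{d-1})=\frac{\beta^d-d\,\beta^{d-1}\gamma}{d!}\,m^d+O(m^{d-1}),$$
which is positive for large $m$. $\square$

**Step 2: for every subvariety $W$ of dimension $d\ge1$ there is $\eta_W>0$ with $\alpha\cdot C\ge\eta_W\,H\cdot C$ for all curves $C\subset W$.** We induct on $d$. For $d=1$ the only curve is $W$, and Step 1 lets us take $\eta_W=\varepsilon/(H\cdot W)$.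

Let $d\ge2$. *Choice of classes.* Let $\delta>0$ be rational and $\gamma=\delta H|_W$. Choose a real ample class $\rho$ on $W$, so small that $\tfrac\delta2H|_W-\rho$ is ample, with $\beta:=\alpha|_W+\rho$ rational; this is possible because the allowed $\rho$ form a nonempty open set. Then $\beta$ is ample, as a sum of a nef and an ample class. Put $\eta=\delta/4$. The class
$$\gamma-\rho-\eta H|_W=\left(\tfrac\delta2H|_W-\rho\right)+\tfrac\delta4H|_W$$
is ample. Let $\delta\to0$ and $\rho\to0$: then $\beta^d\to\alpha^d\cdot W>0$ by Step 1, while $d\,\beta^{d-1}\gamma\to0$. So for small $\delta$ and $\rho$ we have $\beta^d>d\,\beta^{d-1}\gamma$.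

*Conclusion.* By Lemma 2, $\beta-\gamma$ is the class of an effective $\mathbb Q$-Cartier divisor. A real ample class is a positive combination of ample integral classes, so it is the class of an effective $\mathbb R$-Cartier divisor as well. Hence
$$\alpha|_W-\eta H|_W=(\beta-\gamma)+(\gamma-\rho-\eta H|_W)$$
is the class of an effective $\mathbb R$-Cartier divisor $G$ on $W$. A curve $C\not\subset\mathrm{Supp}\,G$ has $G\cdot C\ge0$, so $\alpha\cdot C\ge\eta\,H\cdot C$. A curve $C\subset\mathrm{Supp}\,G$ lies in one of the finitely many components of $\mathrm{Supp}\,G$, each of dimension $d-1\ge1$, and the induction hypothesis applies to it. Let $\eta_W$ be the minimum of $\eta$ and the constants of these components.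

**Step 3: end.** Step 2 with $W=X$ gives (1), so $\alpha$ is interior by Lemma 1(3). $\blacksquare$

## 7. Cycles of codimension one: the criterion for $k=n-1$

Let $n\ge2$ (for $n=1$ this is the case $k=0$). Let $\alpha\in\mathrm{Nef}^{n-1}(X)$ satisfy $\varepsilon(\alpha;x)\ge\varepsilon>0$ for all $x$, and let $H$ be very ample on $X$. Now the subvarieties $V$ are divisors, and singular divisors can be produced by counting sections.

**Definition.** For a $\mathbb Q$-Cartier divisor $D$ on a projective variety $Y$ of dimension $n$,
$$\mathrm{vol}(D)=\limsup_m\frac{h^0(Y,mD)}{m^n/n!},$$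
over the positive integers $m$ with $mD$ integral. For instance, on the blow-up of $\mathbb P^2$ at a point, with line class $\ell$ and exceptional curve $F$, we have $h^0(m(\ell+F))=h^0(m\ell)$, so $\mathrm{vol}(\ell+F)=1$ although $(\ell+F)^2=0$.

### 7.1. What a plain section count gives

Suppose first that $X$ is smooth, and suppose that (1) fails along prime divisors $G_i$. Let $g_i=G_i/d_i$ with $d_i=H^{n-1}\cdot G_i$, so that $\alpha\cdot g_i<\frac1i$. A divisor $B\sim_{\mathbb Q}g_i+2tH$ has $\alpha\cdot B\le\frac1i+2t\,\alpha\cdot H$, which is of order $t$ once $i$ is large. (Here $\alpha\cdot H$ means the pairing of $\alpha$ with a divisor of class $H$.) To contradict (2) we need such a $B$ with multiplicity at some point much larger than $t$. Since $g_i$ is effective, $\mathrm{vol}(g_i+2tH)\ge\mathrm{vol}(2tH)=(2t)^nH^n$, and the usual count yields multiplicity of order $t$. That is no contradiction: both sides have the same order. In general one cannot do better for a single effective $g$. On the blow-up of $\mathbb P^2$ at a point take $g=F$ and the ample class $2\ell-F$.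 For $0<t<1$ the Zariski decomposition of $F+t(2\ell-F)$ has positive part $2t\ell$, so the volume is $4t^2$, still of order $t^n$.

What saves us is that there are infinitely many different $G_i$, since $d_i\to\infty$, and that, after passing to a subsequence, their normalized classes converge. So the class $g_i+tH$ has two effective representatives without common components: $g_i+{}$(something small) and $g_j+{}$(something small). The next lemma turns this into a volume of order $t^{n-1}$, hence multiplicity of order $t^{(n-1)/n}\gg t$.

### 7.2. Volume from two divisors without common components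

**Lemma 3.** Let $Y$ be smooth projective of dimension $n\ge2$, $B$ a $\mathbb Q$-divisor, $D_1\sim_{\mathbb Q}D_2\sim_{\mathbb Q}B$ effective without common components, and $A$ an ample $\mathbb Q$-divisor. Then $\mathrm{vol}(B+A)\ge n\,B\cdot A^{n-1}$.

*Proof.*

**Step 1: resolve the pencil.** Choose $m$ such that $mD_1,mD_2,mB$ are integral and linearly equivalent, and $mA$ is integral and very ample. Let $s_1,s_2$ be the sections of $L=\mathcal O(mB)$ with divisors $mD_1,mD_2$, and let $I$ be the ideal they generate. Its cosupport is $\mathrm{Supp}\,D_1\cap\mathrm{Supp}\,D_2$, of codimension at least $2$. Let $\mu:\tilde Y\to Y$ be the blow-up of $I$, with $I\cdot\mathcal O_{\tilde Y}=\mathcal O(-F)$, $F$ an effective Cartier divisor. Then $\mu^*L=P+F$, where $P$ is globally generated by the two sections induced by $s_1,s_2$. Since $\mu$ is birational, $\tilde Y$ is integral and $Y$ is normal, $\mu_*\mathcal O_{\tilde Y}=\mathcal O_Y$.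

**Step 2: bound the volume by a self-intersection.** Put $D=P+\mu^*(mA)$, a globally generated divisor. As $F$ is effective and $\mu_*\mathcal O_{\tilde Y}=\mathcal O_Y$,
$$h^0(Y,qm(B+A))=h^0(\tilde Y,q\mu^*(mB+mA))\ge h^0(\tilde Y,qD)\qquad(q\ge1).$$
The Stein factorization of the morphism given by $|D|$ gives $\psi:\tilde Y\to T$ with $\psi_*\mathcal O_{\tilde Y}=\mathcal O_T$ and $D=\psi^*A_T$, $A_T$ ample. Since $P$ and $\mu^*(mA)$ are nef, $D^n\ge(\mu^*(mA))^n=(mA)^n>0$, so $\dim T=n$. Then $\psi$ is birational: the generic fibre is finite, and its ring of functions is the function field of $T$. Therefore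
$$h^0(\tilde Y,qD)=h^0(T,qA_T)=\frac{A_T^n}{n!}q^n+O(q^{n-1}),\qquad A_T^n=D^n .$$
Taking the limsup along multiples of $m$ only, we get $\mathrm{vol}(B+A)\ge m^{-n}D^n=\left(\tfrac1mP+\mu^*A\right)^n$.

**Step 3: one mixed term suffices.** All terms of the binomial expansion are nonnegative because $P$ and $\mu^*A$ are nef. So
$$\left(\tfrac1mP+\mu^*A\right)^n\ge n\,\tfrac1mP\cdot(\mu^*A)^{n-1}=n\left(B\cdot A^{n-1}-\tfrac1mF\cdot(\mu^*A)^{n-1}\right)=n\,B\cdot A^{n-1}.$$
The term with $F$ vanishes by the projection formula: the cycle $[F]$ maps into the cosupport of $I$, of dimension at most $n-2$, so $\mu_*[F]=0$ as an $(n-1)$-cycle. $\square$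

### 7.3. Proof of the criterion for $k=n-1$

**Step 1: a bad sequence of divisors.** Suppose $\alpha$ is not interior. By Lemma 1(3), for every $i\ge1$ there is an $(n-1)$-dimensional subvariety $G_i\subset X$ with
$$\alpha\cdot G_i<\tfrac1i\,d_i,\qquad d_i:=H^{n-1}\cdot G_i .$$
The hypothesis at any point of $G_i$ gives $\alpha\cdot G_i\ge\varepsilon$, so $d_i>i\varepsilon\to\infty$. Passing to a subsequence along which $d_i$ is strictly increasing, we may take the $G_i$ pairwise distinct; after reindexing, $\alpha\cdot G_i<\frac1id_i$ still holds.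

**Step 2: pass to a smooth model.** The section counts need Cartier divisors, so we leave $X$. By de Jong (*Smoothness, semi-stability and alterations*, Thm 4.1) there is a surjective, generically étale, generically finite morphism $f:X'\to X$ with $X'$ smooth projective. (Example: $\mathbb P^1\to$ the nodal cubic.) Choose $A'$ very ample on $X'$ with $A'-f^*H$ nef, for instance $f^*H$ plus a very ample class. Let $G_i'$ be a component of $f^{-1}(G_i)$ that dominates $G_i$. It has dimension at least $n-1$ and is not $X'$, so it is a prime divisor, and $f_*G_i'=e_iG_i$ with $e_i\ge1$. The $G_i'$ are pairwise distinct because their images are. Put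
$$d_i'=A'^{\,n-1}\cdot G_i',\qquad g_i=G_i'/d_i' .$$
Since $A'$, $f^*H$ and $A'-f^*H$ are nef,
$$A'^{\,n-1}-(f^*H)^{n-1}=(A'-f^*H)\sum_{a+b=n-2}A'^{\,a}(f^*H)^b$$
is nonnegative on $G_i'$, so $e_id_i=(f^*H)^{n-1}\cdot G_i'\le d_i'$, and
$$\alpha\cdot f_*g_i=\frac{e_i}{d_i'}\,\alpha\cdot G_i\le\frac{e_id_i}{d_i'}\cdot\frac1i\le\frac1i. \tag{9}$$
Each $g_i$ lies in the slice $A'^{\,n-1}\cdot Z=1$ of $\mathrm{Eff}_{n-1}(X')$, compact by Lemma 1(2). After passing to a subsequence and reindexing (which preserves (9)), the classes of $g_i$ converge in $N_{n-1}(X')=N^1(X')$.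

**Step 3: the volume of $g_i+2tA'$ is of order at least $t^{n-1}$.** Fix a rational $t>0$. Since $g_i-g_j\to0$ in $N^1(X')$ and ampleness is an open condition on numerical classes, $g_i-g_j+tA'$ is ample for all large $i\ne j$. Take an integer $m$ divisible enough, and general members $H_1\in|mtA'|$ and $H_2\in|m(g_i-g_j+tA')|$ of these very ample systems. The $\mathbb Q$-divisors
$$D_1=g_i+\tfrac1mH_1,\qquad D_2=g_j+\tfrac1mH_2$$
are effective and both $\sim_{\mathbb Q}g_i+tA'$. They have no common component: $G_i'\ne G_j'$, the general $H_1$ does not contain $G_j'$, and the general $H_2$ contains neither $G_i'$ nor a component of $H_1$. Lemma 3 with $B=g_i+tA'$ and $A=tA'$ gives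
$$\mathrm{vol}(g_i+2tA')\ \ge\ n\,(g_i+tA')\cdot(tA')^{n-1}\ \ge\ n\,t^{n-1}\,(g_i\cdot A'^{\,n-1})=n\,t^{n-1} .$$
This holds for all $i\ge i_0(t)$.

**Step 4: a divisor that is very singular at a fixed point.** Fix a closed point $x'\in X'$ at which $f$ is étale, and let $x=f(x')$; neither depends on $t$ or $i$. Vanishing to order $\ge q$ at the smooth point $x'$ imposes at most $\binom{q+n-1}n$ linear conditions. For $q=\lceil m\,t^{(n-1)/n}\rceil$ this number is $t^{n-1}\frac{m^n}{n!}+O(m^{n-1})$. As $\mathrm{vol}(g_i+2tA')\ge n\,t^{n-1}>t^{n-1}$, there are arbitrarily large $m$ for which $h^0(X',m(g_i+2tA'))$ is larger. A nonzero section vanishing to order $\ge q$, divided by $m$, gives an effective $\mathbb Q$-divisor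
$$B'\sim_{\mathbb Q}g_i+2tA',\qquad\mathrm{mult}_{x'}B'\ge t^{(n-1)/n} .$$

**Step 5: push forward without losing multiplicity.** Let $B_1'$ be a prime component of $B'$ through $x'$. Since $f$ is quasi-finite at $x'$, $B_1=f(B_1')$ is a prime divisor and $f_*B_1'$ is a positive integer multiple of $B_1$. Near $x'$ the base change $f^{-1}(B_1)\to B_1$ is étale, so $f^{-1}(B_1)$ is reduced there and has $B_1'$ as a component. An étale morphism over an algebraically closed field induces isomorphisms of completed local rings, hence preserves multiplicity, and multiplicity is additive over components. Therefore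
$$\mathrm{mult}_xB_1=\mathrm{mult}_{x'}f^{-1}(B_1)\ge\mathrm{mult}_{x'}B_1' .$$
Summing over the components of $B'$ through $x'$ with their coefficients (the other components contribute nonnegatively), $\mathrm{mult}_xf_*B'\ge\mathrm{mult}_{x'}B'\ge t^{(n-1)/n}$.

**Step 6: contradiction.** Linearly equivalent divisors push forward to rationally, hence numerically, equivalent cycles, so $\alpha\cdot f_*B'=\alpha\cdot f_*g_i+2t\,\alpha\cdot f_*A'$. Apply the Seshadri hypothesis at $x$ to each component of $f_*B'$ through $x$, nefness of $\alpha$ to the others, and (9):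
$$\varepsilon\,t^{(n-1)/n}\ \le\ \alpha\cdot f_*B'\ \le\ \tfrac1i+2t\,\alpha\cdot f_*A'\qquad(i\ge i_0(t)).$$
Let $i\to\infty$ with $t$ fixed, then divide by $t^{(n-1)/n}$:
$$\varepsilon\ \le\ 2\,t^{1/n}\,\alpha\cdot f_*A'\qquad\text{for every rational }t>0 .$$
The right side tends to $0$ as $t\to0$, which is a contradiction. Hence $\alpha$ is in the interior of $\mathrm{Nef}^{n-1}(X)$. Together with Section 3 ($k=0,n$) and Section 6 ($k=1$) this proves Theorem B(1). $\blacksquare$
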